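# The Turaev genus of $T_{p,p+2}$ and two Möbius bands that do not fit together

## A jump that is too large at $T_{p,p+2}$

For positive coprime integers $p,q$ let $T_{p,q}$ be the $(p,q)$ torus knot, so that $T_{p,q}=T_{q,p}$ and $T_{1,q}$ is the unknot. Let $g_T$ denote the Turaev genus, whose definition is recalled in the next section.

**Theorem A.** For every odd $p\ge 5$,
$$g_T(T_{p,p+2})\ \ge\ \frac{(p-1)^2}{4}+1,\qquad g_T(T_{p,2})=0 .$$
Consequently the identity
$$g_T(T_{p,q})-g_T(T_{p,q-p})=\left\lfloor\frac{(p-1)^2}{4}\right\rfloor \tag{1}$$
fails for every pair $(p,q)=(p,p+2)$ with $p\ge 5$ odd. Moreover $g_T(T_{5,7})=5$ exactly.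

**Theorem B.** The identity (1) holds for all coprime $p<q$ with $p\le 4$, and for $(p,q)=(5,6)$. Hence $(5,7)$ is the counterexample to (1) with smallest $p$ and, for that $p$, smallest $q$.

Both theorems answer a question whose source is Kaitian Jin, Adam M. Lowrance, Eli Polston and Yanjie Zheng, "On the Turaev genus of torus knots", arXiv:1703.02506 (2017): does (1) hold for all positive coprime $p<q$? In words, replacing $T_{p,q-p}$ by $T_{p,q}$ inserts one full twist on $p$ strands, and the question is whether a full twist always raises the Turaev genus by the same amount, depending only on $p$. Theorem A says no. The smallest failure is at $(5,7)$, where $T_{5,7-5}=T_{5,2}$ and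
$$g_T(T_{5,7})-g_T(T_{5,2})=5-0=5\ne 4=\left\lfloor\tfrac{16}{4}\right\rfloor .$$
For $p=5$ the only earlier coprime value of $q$ is $6$. So the last sentence of Theorem B follows from its first sentence and Theorem A.

There are two kinds of work ahead. An upper bound on $g_T$ is a diagram, found by braid manipulation. A lower bound must control all diagrams. We first prove Theorem B, where one standard lower bound suffices, then see exactly how that bound falls short at $(5,7)$, and then find a better one.

## Counting circles of states

**Definition (resolutions and Turaev genus).** At a crossing of a diagram, turn the over-strand counterclockwise until it meets the under-strand. The *$A$-resolution* joins the two opposite regions swept out, and the *$B$-resolution* joins the other two. For a connected diagram $D$ with $c(D)$ crossings, let $s_A(D)$ and $s_B(D)$ be the numbers of circles obtained by choosing $A$ everywhere, respectively $B$ everywhere. The Turaev surface of $D$ is a closed orientable surface of genus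
$$g_T(D)=\frac{2+c(D)-s_A(D)-s_B(D)}{2}, \tag{2}$$
and $g_T(L)$ is the minimum of $g_T(D)$ over connected diagrams $D$ of $L$. In particular $g_T(D)$ is always an integer.

Mirroring a diagram exchanges $s_A$ and $s_B$, so $g_T$ does not see chirality. We therefore always take $T_{p,q}$ positive, that is, the closure of the positive braid $(\sigma_1\cdots\sigma_{p-1})^q$. Its genus is $g=(p-1)(q-1)/2$.

At a positive crossing with both strands pointing up, the over-strand runs from lower left to upper right. Turning it counterclockwise sweeps the top and bottom quadrants. Joining these gives the resolution that respects the orientation. So *at a positive crossing the $A$-resolution is the oriented one, and at a negative crossing the $B$-resolution is the oriented one*. We write $n_\pm$ for the numbers of positive and negative crossings, so $c=n_++n_-$.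

For the closure of a positive braid word on $p$ strands this gives $s_A=p$ at once, since the oriented resolution of each $\sigma_i$ is the trivial braid. For $s_B$, each $\sigma_i$ is replaced by the Temperley–Lieb diagram $e_i$, a cap and a cup on strands $i,i+1$. Recall the relations
$$e_i^2=\delta e_i,\qquad e_ie_{i\pm1}e_i=e_i,\qquad e_ie_j=e_je_i\ \ (|i-j|\ge2),$$
where each factor $\delta$ records one removed circle. So $s_B$ is the total exponent of $\delta$ after reducing the word and closing it up. Two consequences will be used all the time: a power $e_i^k=\delta^{k-1}e_i$ contributes $k-1$ circles, and the closures of $uv$ and $vu$ have the same number of circles.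

**Example ($T_{2,p}$, $p$ odd).** The closure of $\sigma_1^p$ has $s_A=2$. Since $e_1^p=\delta^{p-1}e_1$ and $e_1$ closes to one circle, $s_B=p$. So $g_T(D)=\frac{2+p-2-p}{2}=0$. This proves $g_T(T_{p,2})=0$ in Theorem A.

**Example ($T_{3,4}$).** With $a=\sigma_1$, $b=\sigma_2$, the obvious diagram is the closure of $(ab)^4$. Since $e_1e_2e_1e_2=e_1e_2$, which closes to one circle, $s_B=1$ and the genus is $\frac{2+8-3-1}{2}=3$. We shall see below that $a^3ba^2b^2$ closes to the same knot. There the powers give $2+0+1+1=4$ circles and $(e_1e_2)^2=e_1e_2$ gives one more, so $s_B=5$ and the genus is $\frac{2+8-3-5}{2}=1$. To make $s_B$ large one wants long powers.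

## A lower bound from the bigrading of knot Floer homology

Let $\widehat{HFK}$ be knot Floer homology with $\mathbb F_2$ coefficients, Alexander grading $A$ and Maslov grading $M$, normalized so that the right-handed trefoil has its generators at $(A,M)=(1,0),(0,-1),(-1,-2)$.

**Definition (marker states).** A knot diagram with $c\geq1$ crossings has $c+2$ regions. Choose a *distinguished edge* and discard the two regions next to it. A *marker state* places one marker at each crossing, in one of its four quadrants, so that each remaining region receives exactly one marker. (These are also called Kauffman states. We say "marker state" to keep them apart from resolutions.)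

For the closure of $\sigma_1^3$, discard the left outer region and one bigon. The remaining regions are the right one and two bigons. A marker state is determined by the crossing whose marker lies in the right region, so there are three of them.

**Lemma 1.** Let $D$ be a diagram of a knot $K$. If $\widehat{HFK}_M(K,A)\ne0$, then
$$\frac{s_B(D)-1-n_-}{2}\ \le\ A-M\ \le\ \frac{n_++1-s_A(D)}{2}. \tag{3}$$

**Proof.**

**Step 1: express $A-M$ by counting markers.** By Ozsváth–Szabó (*Heegaard Floer homology and alternating knots*, Geom. Topol. 2003), $\widehat{HFK}(K)$ is the homology of a complex generated by the marker states of $D$. The bigrading of a state is a sum of local contributions. With both strands pointing up, they are as follows.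

* At a positive crossing: $(\tfrac12,0)$ and $(-\tfrac12,-1)$ for the top and bottom quadrants, in some order, and $(0,0)$ for the side quadrants.
* At a negative crossing: $(-\tfrac12,0)$ and $(\tfrac12,1)$ for the top and bottom quadrants, in some order, and $(0,0)$ for the side quadrants.

(In the trefoil example, the non-right markers are both bottom, one of each, or both top, and the sums are $(1,0),(0,-1),(-1,-2)$, as they should be.) So a top or bottom marker contributes to $A-M$ the amount $+\frac12$ at a positive crossing and $-\frac12$ at a negative one, and side markers contribute $0$.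

The oriented resolution joins top and bottom. So at a positive crossing the top and bottom quadrants are those joined by the $A$-resolution, and at a negative crossing they are those joined by the $B$-resolution. Let $a_\pm$ and $b_\pm$ be the numbers of markers at positive/negative crossings lying in quadrants joined by the $A$-, respectively $B$-resolution. Put $a=a_++a_-$ and $b=b_++b_-$. Since $n_+=a_++b_+$ and $n_-=a_-+b_-$,
$$A-M=\tfrac12(a_+-b_-)=\tfrac12(n_+-b)=\tfrac12(a-n_-).$$

**Step 2: bound $a$ and $b$ by circle counts.** Colour the regions black and white like a checkerboard. The black graph has the black regions as vertices and the crossings as edges. By Kauffman (*Formal Knot Theory*), the crossings of a marker state whose markers lie in black regions form a spanning tree of the black graph. Resolve each crossing so as to join the two opposite quadrants one of which carries the marker. Then black regions are joined exactly along the tree, and at all other crossings they are separated. The result bounds a neighbourhood of a tree, so it is a single circle.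

This resolution differs from the all-$A$ state at exactly $b$ crossings and from the all-$B$ state at exactly $a$ crossings. Each switch changes the number of circles by $\pm1$. Hence $s_A\le 1+b$ and $s_B\le 1+a$. Inserting $b\ge s_A-1$ and $a\ge s_B-1$ in the formulas of Step 1 gives (3) for every marker state. If $\widehat{HFK}_M(K,A)\neq0$, some marker state has bigrading $(A,M)$. $\square$

On the standard trefoil diagram $n_+=3$, $n_-=0$, $s_A=2$, $s_B=3$, and (3) reads $1\le A-M\le 1$, in agreement with the three generators.

Apply the right inequality to one supporting bigrading $(A,M)$ and the left one to another, $(A',M')$. Subtracting gives Lowrance's width bound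
$$g_T(D)=\tfrac12(2+c-s_A-s_B)\ \ge\ (A-M)-(A'-M'). \tag{4}$$

**Evaluation for torus knots.** Positive torus knots are L-space knots. Write the Alexander polynomial as $\sum_{k=0}^{2m}(-1)^kt^{\alpha_k}$ with $\alpha_0>\alpha_1>\cdots$. By Ozsváth–Szabó (*On knot Floer homology and lens space surgeries*, 2005), $\widehat{HFK}$ has one generator in each bigrading $(\alpha_k,m_k)$, and $(\alpha_0,m_0)=(g,0)$. By Ozsváth–Stipsicz–Szabó (*Concordance homomorphisms from knot Floer homology*), $\Upsilon(t)=\max_i\{m_{2i}-t\alpha_{2i}\}$. Put $\upsilon=\Upsilon(1)$. Then $-\upsilon=\min_i(\alpha_{2i}-m_{2i})$, so some supporting bigrading has $A-M=-\upsilon$. Comparing with $(g,0)$ in (4),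
$$g_T(T_{p,q})\ \ge\ h(p,q):=g(T_{p,q})+\upsilon(T_{p,q}). \tag{5}$$

For $p<q$, Feller–Krcatovich (*On cobordisms between knots, braid index, and the Upsilon-invariant*) prove $\Upsilon_{T_{p,q}}=\Upsilon_{T_{p,q-p}}+\Upsilon_{T_{p,p+1}}$. By Ozsváth–Stipsicz–Szabó,
$$\Upsilon_{T_{p,p+1}}(t)=-i(i+1)-\tfrac12p(p-1-2i)t\qquad\text{for } t\in\left[\tfrac{2i}{p},\tfrac{2(i+1)}{p}\right].$$
At $t=1$ take $i=\lfloor p/2\rfloor$. If $p=2i$ the value is $-i(i+1)+i=-i^2$. If $p=2i+1$ it is $-i(i+1)$. In both cases $\upsilon(T_{p,p+1})=-\lfloor p^2/4\rfloor$. The genus changes by $\frac{(p-1)(q-1)}2-\frac{(p-1)(q-p-1)}2=\frac{p(p-1)}2$. Therefore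
$$h(p,q)-h(p,q-p)=\frac{p(p-1)}2-\left\lfloor\frac{p^2}4\right\rfloor=\left\lfloor\frac{(p-1)^2}4\right\rfloor,\qquad h(1,q)=0. \tag{6}$$
(For $p$ even the middle term is $\frac{p^2-2p}{4}$, for $p$ odd it is $\frac{(p-1)^2}4$.)

So the lower bound $h$ satisfies the recursion (1) exactly. Whenever $g_T=h$ for both knots in (1), the identity holds. The sensible first plan is to build diagrams of genus $h(p,q)$.

## Diagrams attaining the bound on at most four strands

For $p\le4$ both knots in (1) have smaller parameter at most $4$. So it suffices to show $g_T(T_{p,q})=h(p,q)$ whenever $\min(p,q)\le4$; note that $h$ is symmetric. If $\min(p,q)=1$ the knot is the unknot and $h=0=g_T$. If $\min(p,q)=2$, then (6) gives $h(2,q)=h(2,1)=0$, and $g_T(T_{2,q})=0$ was computed above.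

**Step 1: three strands.** By (6), $h(3,3n+i)=n$ for $i=1,2$, since $h(3,1)=0$ and $h(3,2)=h(2,3)=0$. We want diagrams of genus $n$. The full twist is $\Delta_3^2=(ab)^3$, and
$$a^2\cdot ba^2b=a(aba)ab=a(bab)ab=(ab)^3 .$$
It is central, so $ba^2b=a^{-2}\Delta_3^2$ commutes with $a$. Write $\sim$ for conjugacy. Since $(ab)^2=a\,bab=a\,aba=a^2ba\sim a^3b$ and $\Delta_3^2$ is central, $T_{3,3n+1}$ and $T_{3,3n+2}$ are the closures of $\Delta_3^{2n}a^jb$ with $j=1$ and $j=3$ respectively. This word equals
$$a^{2n}(ba^2b)^na^jb=a^{2n+j}(ba^2b)^n b=a^{2n+j}\,b\,(a^2b^2)^n .$$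
It has $k=n+1$ syllables in each letter. The powers give $c-2k$ circles, and $(e_1e_2)^k=e_1e_2$ closes to one circle, so $s_B=c-2k+1$. With $s_A=3$ the genus is $\frac{2+c-3-(c-2k+1)}2=k-1=n$. For $n=1$, $j=1$ this is the word $a^3ba^2b^2$ of the earlier example.

**Step 2: four strands.** Here $\lfloor 9/4\rfloor=2$, so $h(4,4n+1)=2n$ and $h(4,4n+3)=2n+h(3,4)=2n+1$. Let $a,b,c$ be the generators of $B_4$ and $x=ac$. We claim $\Delta_4=xbxb=bxbx$. Both words have length $6$, and as permutations, swapping positions letter by letter,
$$1234\to2143\to2413\to4231\to4321,\qquad 1234\to1324\to3142\to3412\to4321 .$$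
Both are reduced words for the longest permutation, whose length is $6$. By Matsumoto's theorem, two reduced words for the same permutation are related by braid relations alone, so both equal the half twist. Reading $x(bxb)=(bxb)x$, we see that $bxb$ commutes with $x$, and $\Delta_4^2=x^2(bxb)^2$.

Next, $abc\sim cab=xb$. Since $(xb)^4=\Delta_4^2$ is central, also $(abc)^4=\Delta_4^2$. Moreover $(xb)^3=x(bxbx)b=x(xbxb)b=x^2bxb^2$. So $T_{4,4n+1}$ and $T_{4,4n+3}$ are the closures of
$$\Delta_4^{2n}xb=x^{2n+1}(bxb)^{2n}b,\qquad \Delta_4^{2n}x^2bxb^2=x^{2n+2}(bxb)^{2n+1}b .$$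
As $(bxb)^rb=b(xb^2)^r$, both have the form $\prod_{i=1}^m x^{e_i}b^{f_i}$ with $e_i,f_i\ge1$, where $m=2n+1$, respectively $m=2n+2$.

Put $E=e_1e_3$. Then $Ee_2E=e_3(e_1e_2e_1)e_3=e_3e_1e_3=\delta E$, so $(Ee_2)^m=\delta^{m-1}Ee_2$. The closure of $Ee_2$ on four strands is one circle. Each $x^{e_i}=a^{e_i}c^{e_i}$ gives $2(e_i-1)$ circles and each $b^{f_i}$ gives $f_i-1$. Since $c=\sum(2e_i+f_i)$ is the number of crossings,
$$s_B=\sum2(e_i-1)+\sum(f_i-1)+(m-1)+1=c-2m .$$
With $s_A=4$ the genus is $m-1$, that is, $2n$ respectively $2n+1$. This proves Theorem B for $p\le4$.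

## Five strands: $T_{5,6}$ and a 28-crossing diagram of $T_{5,7}$

Let $a,b,c,d$ generate $B_5$, and put $x=ac$, $y=bd$.

**Step 1: write the half twist with a long-power core.** The words $xyxyx$ and $yxyxy$ have length $10$, the length of the longest permutation of five letters, and
$$12345\to21435\to24153\to42513\to45231\to54321,$$
$$12345\to13254\to31524\to35142\to53412\to54321 .$$
By Matsumoto's theorem both equal the half twist $\Delta$. Hence
$$\Delta=xKx,\qquad K=yxy=bdacbd=ba\,dcd\,b=bacdcb,$$
and $\Delta^2=(xyxyx)(yxyxy)=(xy)^5$ is central. Recall that conjugation by $\Delta$ exchanges $a\leftrightarrow d$ and $b\leftrightarrow c$. So it exchanges $x$ and $y$: $\Delta y=x\Delta$. Also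
$$abcd\sim bcda=bacd\sim acdb=acbd=xy .$$
So $(abcd)^5\sim\Delta^2$, and since $\Delta^2$ is central, $(abcd)^5=\Delta^2$.

**Step 2: Temperley–Lieb identities for counting.** Put $E=e_1e_3$ and $\hat K=e_2Ee_4e_3e_2$, the diagram that replaces $K=bacdcb$. As before $Ee_2E=\delta E$. Further
$$Ee_4e_3e_2E=e_1(e_3e_4e_3)e_2E=Ee_2E=\delta E,\qquad Ee_4E=e_1(e_3e_4e_3)e_1=e_1e_3e_1=\delta E .$$
Therefore $E\hat KE=(Ee_2E)e_4e_3e_2E=\delta\,Ee_4e_3e_2E=\delta^2E$. To close $E\hat K$, use $E^2=\delta^2E$: the closure of $E\hat K=\delta^{-2}E\,E\hat K$ has as many circles as that of $\delta^{-2}E\hat KE=E$, namely $3$ on five strands (strands 1–2, strands 3–4, strand 5).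

**Step 3: $T_{5,6}$, completing Theorem B.** $T_{5,6}$ is the closure of $\Delta^2abcd$, hence of
$$\Delta^2xy=x\Delta\cdot\Delta y=x\Delta\cdot x\Delta=x\cdot xKx\cdot x\cdot xKx\ \sim\ x^3Kx^3K .$$
Here $c=24$ and $s_A=5$. The two factors $x^3=a^3c^3$ give $8$ circles, $E\hat KE\hat K=\delta^2E\hat K$ gives $2$, and the closure of $E\hat K$ gives $3$. So $s_B=13$ and the genus is $\frac{2+24-5-13}2=4$. By (6), $h(5,6)=h(5,1)+4=4$. So $g_T(T_{5,6})=4$, and $g_T(T_{5,1})=0$, which is (1) for $(5,6)$. Theorem B is proved, apart from its last sentence, which needs Theorem A.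

**Step 4: a word for $T_{5,7}$.** We reduce $(abcd)^2$ up to conjugacy. First
$$(abcd)^2=aba\,cb\,dcd=aba\,cb\,cdc=aba\,bcb\,dc=abab\,cb\,dc=a^2ba\,cb\,dc .$$
Move the last $c$ to the front, where it passes $a^2$, and commute $a$ past $c$:
$$a^2ba\,cb\,dc\ \sim\ a^2\,c\,b\,a\,c\,b\,d=a^2\,cbc\,ab\,d=a^2\,bcb\,ab\,d=a^2bc\,(bab)\,d=a^2bc\,aba\,d .$$
Pass the last $a$ over $d$ and move it to the front:
$$a^2bc\,aba\,d=a^2bcab\,d\,a\ \sim\ a^3bcabd=a^3b\,(ac)(bd)\ \sim\ xy\,a^3b .$$
So $T_{5,7}$, the closure of $(abcd)^7=\Delta^2(abcd)^2$, is the closure of $\Delta^2xya^3b$. Pull $x$ to the front and carry one $\Delta$ past $ya^3b$, which becomes $x\,d^3c$: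
$$\Delta^2xya^3b=x\Delta\cdot\Delta\,ya^3b=x\,\Delta\,x\,d^3c\,\Delta=x\cdot xKx\cdot x\,d^3c\cdot xKx\ \sim\ x^3\,K\,x^2\,d^3\,(ac^2)\,K .$$
The last step uses $cx=cac=ac^2$. The word has $6+6+4+3+3+6=28$ letters.

**Step 5: count circles.** $s_A=5$. The powers $a^3,c^3$ in $x^3$, then $a^2,c^2$ in $x^2$, then $d^3$ and $c^2$, give $2+2+1+1+2+1=9$ circles. What remains is the closure of
$$E\hat K\,E\,e_4\,E\hat K=\delta^2\,Ee_4E\,\hat K=\delta^3E\hat K ,$$
which has $3+3=6$ circles. So $s_B=15$ and the genus is $\frac{2+28-5-15}2=5$. Hence
$$g_T(T_{5,7})\le5 .$$
But $h(5,7)=h(5,2)+4=4$, and the first plan asks for genus $4$.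

## Exactly where the width bound stops

Is a genus-$4$ diagram of $T_{5,7}$ missing through lack of skill, or does it not exist? Look at the whole of $\widehat{HFK}(T_{5,7})$. From $\Delta(t)\doteq\frac{(1-t)(1-t^{35})}{(1-t^5)(1-t^7)}$, the symmetrized Alexander polynomial has exponents $\alpha_k$ as below. The Maslov gradings follow from the rule for L-space knots: $m_0=0$, $m_{2k+1}=m_{2k}-2(\alpha_{2k}-\alpha_{2k+1})+1$, $m_{2k}=m_{2k-1}-1$.
$$\begin{array}{c|ccccccccccccccccc}
A&12&11&7&6&5&4&2&1&0&-1&-2&-4&-5&-6&-7&-11&-12\\
-M&0&1&2&3&4&5&6&7&8&9&10&13&14&15&16&23&24\\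
A-M&12&12&9&9&9&9&8&8&8&8&8&9&9&9&9&12&12
\end{array}$$
The extreme values of $A-M$ are $12$ and $8$, so (4) gives $4$ and Lemma 1 can give no more. For a diagram $D$ of $T_{5,7}$, Lemma 1 says
$$s_A\le n_+-23,\qquad s_B\le n_-+17,$$
and $g_T(D)=4$ would require equality in both. So the obstruction we need is slight: it is enough to exclude the single value $s_B=n_-+17$. Then $s_B\le n_-+16$, the genus formula gives $g_T(D)\ge 4+\frac12$, and since $g_T(D)$ is an integer, $g_T(D)\ge5$.

The same happens for all $(p,q)=(p,p+2)$ with $p$ odd. From $h(2,p)=0$ we have $\upsilon(T_{p,2})=-\frac{p-1}2$, so $-2\upsilon(T_{p,p+2})=(p-1)+\frac{p^2-1}2=\frac{pq-3}2$. Lemma 1 bounds $s_B-1-n_-$ by $\frac{pq-3}2$, and we would like to have $\frac{pq-5}2$.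

We keep the inequality for $s_A$ from Lemma 1. With the bigrading $(g,0)$ it reads, for every diagram of $T_{p,q}$,
$$s_A(D)\le n_++1-2g. \tag{7}$$
The number $s_B-1-n_-$ we shall read off differently: it is an invariant of a surface bounded by the knot, and it makes sense for surfaces that come from no diagram at all. For surfaces one can use three-dimensional topology in the knot exterior.

## The number $s_B-1-n_-$ as slope minus Betti number

**Definition (spanning surfaces).** A *spanning surface* of a knot $K$ is a compact connected embedded surface $F\subset S^3$ with $\partial F=K$, orientable or not. Let $K'$ be the push-off of $K$ into $F$, and put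
$$s(F)=\mathrm{lk}(K,K'),\qquad b_1(F)=1-\chi(F),\qquad \Phi(F)=\tfrac12s(F)-b_1(F).$$

The slope $s(F)$ is even. Indeed, in the exterior of $K$ the surface has boundary of class $\lambda+s\mu$, which must vanish in $H_1(\,\cdot\,;\mathbb Z/2)=\mathbb Z/2\langle\mu\rangle$, where $\lambda=0$. So $\Phi(F)\in\mathbb Z$.

**Example.** A Seifert surface of genus $g$ has $s=0$ and $\Phi=-2g$. The trefoil $T_{2,3}$ bounds a Möbius band whose push-off $K'$ can be taken on the standard torus. It has $s=6$ and $b_1=1$, so $\Phi=2$.

For a connected diagram $D$, the *$B$-state surface* $F_B$ is built as follows. Draw the all-$B$ circles in the plane $z=0$. Let each bound a disk in $z\le0$ made of a vertical collar below the circle and a horizontal cap, with the caps of nested circles at different depths (inner ones higher), so that the disks are disjoint. At each crossing attach a half-twisted band near $z=0$ whose two edges are the strands of the crossing. Since $D$ is connected, so is $F_B$. It is a spanning surface, with $\chi(F_B)=s_B-c$, that is, $b_1(F_B)=1+c-s_B$.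

**Lemma 3.** For every connected knot diagram $D$, $s(F_B)=2n_+$. Hence
$$\Phi(F_B)=n_+-(1+c-s_B)=s_B-1-n_- . \tag{8}$$

**Proof.**

**Step 1: compare two framings of $K$.** Let $\nu$ be the direction from $K$ into $F_B$, and compare it with $-\partial_z$. The push-off of $K$ along $-\partial_z$ has linking number $n_+-n_-$ with $K$: it is isotopic to the blackboard push-off, so the crossings at which $K$ passes over the push-off are the crossings of $D$, with their signs. So $s(F_B)=n_+-n_-+R$, where $R$ is the total number of right-handed turns of $\nu$ relative to $-\partial_z$ along $K$.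

**Step 2: localize at crossings.** Outside small balls around the crossings, the surface near $K$ is a vertical collar, so $\nu=-\partial_z$. (This is why the collars were put in: the direction is the same whether the disk lies inside or outside.) In each crossing ball, along each of the two strands $\nu$ starts and ends at $-\partial_z$, so it makes an integral number of turns. Whether a turn is right- or left-handed does not depend on the direction in which the strand is traversed. Let $\tau$ be the sum over the two strands. Any unoriented crossing can be carried to any other by a rotation of the plane, and this carries the $B$-resolution to the $B$-resolution and the local surface to the local surface. So $\tau$ is the same integer for all crossings of all diagrams, and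
$$s(F_B)=n_+-n_-+\tau c\qquad\text{for every connected diagram.}$$

**Step 3: determine $\tau$ by one example.** Take the one-crossing diagram of the unknot with a negative crossing. Its $B$-resolution is the oriented one, with two circles. So $F_B$ is two disks joined by one band, which is a disk, and $K'$ bounds a smaller disk disjoint from $K$. Hence $0=s(F_B)=-1+\tau$, so $\tau=1$. Therefore $s(F_B)=n_+-n_-+n_++n_-=2n_+$. $\square$

On the standard trefoil diagram, (8) gives $\Phi(F_B)=3-1-0=2$, the value found for the Möbius band.

Suppose now that $\Phi(F)\le m$ for *all* spanning surfaces $F$ of $T_{p,q}$. Then (8) gives $s_B\le m+1+n_-$ for every diagram $D$, and with (7),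
$$g_T(D)\ \ge\ \tfrac12\big(2+c-(n_++1-2g)-(m+1+n_-)\big)=g-\frac m2. \tag{9}$$
Everything rests on the best $m$.

## Spanning surfaces of $T_{p,q}$, cut along the annulus

**Proposition 2.** Let $5\le p<q$ be odd and coprime. Then every spanning surface of $T_{p,q}$ satisfies $\Phi(F)\le\frac{pq-5}2$.

The bound $p\ge5$ is needed. For $T_{3,5}$ the three-strand word $a^5ba^2b^2$ has $c=n_+=10$ and $s_B=10-4+1=7$, so $\Phi(F_B)=6>5=\frac{15-5}2$. We shall see at the end of the proof which inequality this violates.

**Set-up.** Let $S^3=V\cup_TW$ be the standard splitting into solid tori. Let $m_V,m_W\subset T$ be their meridians, oriented so that $m_V\cdot m_W=1$ and $K\subset T$ has class $\kappa=q\,m_V+p\,m_W$. Then $|\kappa\cdot m_V|=p$ and $|\kappa\cdot m_W|=q$. Let $N$ be a tubular neighbourhood of $K$, $X=S^3\setminus\mathrm{int}\,N$, and $A=T\setminus\mathrm{int}\,N$. From here on $A$ is this annulus, no longer a grading. Its boundary components have slope $pq$ on $\partial X$, because a copy of $K$ pushed along $T$ has linking number $pq$ with $K$. Cutting $X$ along $A$ gives solid tori $V'=V\setminus\mathrm{int}\,N$ and $W'=W\setminus\mathrm{int}\,N$,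 with
$$\partial V'=A\cup A_V,\qquad \partial W'=A\cup A_W,\qquad \partial X=A_V\cup A_W .$$

View spanning surfaces as connected properly embedded surfaces in $X$ whose boundary is one curve of class $\lambda+s\mu$ with $s$ even. By an isotopy in a collar of $\partial X$, always take $\partial F$ in minimal position with respect to $\partial A$. Then each component of $\partial A$ meets $\partial F$ in $n=|s-pq|$ points, all of the same sign when $\partial A$ is oriented parallel to $\kappa$. Since $pq$ is odd and $s$ even, $n$ is odd; in particular $n\ge1$. An arc of $\partial F$ in $A_V$ or $A_W$ with both ends on one component of $\partial A$ would give points of opposite sign. So all arcs of $\partial F$ in $A_V$ and in $A_W$ are spanning arcs, $n$ in each.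

**Step 1 (normalization).** This step makes $F\cap A$ as simple as its boundary allows, without lowering $\Phi$: *given $F$, there is a spanning surface $F'$ with $\Phi(F')\ge\Phi(F)$ such that $F'\cap A$ consists of exactly $n=|s(F')-pq|$ arcs, each joining the two components of $\partial A$.*

Consider all spanning surfaces with $\Phi\ge\Phi(F)$ that are transverse to $A$ and have boundary in minimal position. Both $b_1$ and the number $|F'\cap A|$ of components are nonnegative integers. Choose $F'$ with $(b_1(F'),|F'\cap A|)$ lexicographically minimal, and write $s=s(F')$.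

**Step 1a: no closed curve of $F'\cap A$ bounds a disk in $A$.** Otherwise let $E\subset A$ be an innermost such disk. Its interior misses $F'$, because arcs of $F'\cap A$ end on $\partial A$ and cannot cross $\partial E$. Since $A$ is two-sided in $X$, the curve $\partial E$ is two-sided in $F'$. Surger $F'$ along $E$. This raises $\chi$ by $2$, keeps the boundary, and removes $\partial E$ from the intersection with $A$. If the result is connected, $b_1$ has dropped by $2$ and $\Phi$ has risen by $2$, contradicting minimality. If not, the result is $F_0\sqcup C$ with $\partial F_0=\partial F'$ and $C$ closed and connected, so $\chi(C)\le2$. Then $\chi(F_0)=\chi(F')+2-\chi(C)\ge\chi(F')$. So $b_1(F_0)\le b_1(F')$, $\Phi(F_0)\ge\Phi(F')$ and $|F_0\cap A|<|F'\cap A|$, again a contradiction.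

**Step 1b: no arc of $F'\cap A$ has both ends on one component of $\partial A$.** Otherwise $n\ge2$, hence $n\ge3$. Such an arc cuts off a disk from $A$. Take an outermost one, $\alpha$, with disk $E\subset A$, $\partial E=\alpha\cup\beta$, $\beta\subset\partial A$. By Step 1a there are no closed curves in $E$, and any other arc in $E$ would cut off a smaller disk. So $E\cap F'=\alpha$. Boundary-compress $F'$ along $E$, that is, cut $F'$ along $\alpha$ and attach two parallel copies of $E$. The result $F''$ has $\chi(F'')=\chi(F')+1$. What happens to the slope?

Let $\partial_1A$ be the component of $\partial A$ containing $\beta$. Two essential simple closed curves on a torus in minimal position can be made simultaneously linear by a homeomorphism isotopic to the identity. So use coordinates $(u,v)\in\mathbb R^2/\mathbb Z^2$ on $\partial X$ in which $\partial F'=\{v=0\}$ has class $(1,0)$, $\mu$ has class $(0,1)$, and $\partial_1A$ is linear. Since $\lambda+pq\mu=(\lambda+s\mu)+(pq-s)\mu$, the class of $\partial_1A$ is $(1,pq-s)$.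

Suppose first $pq-s=n>0$. The ends of $\beta$ are consecutive points of $\partial F'$ along $\partial_1A$, say $P=(0,0)$ and $Q=(\frac1n,0)$, and $\beta$ runs from $P$ to $Q$ with displacement $(\frac1n,1)$. It leaves $\partial F'$ on the upper side and returns from the lower side. Let $c_1,c_2$ be the arcs of $\partial F'$ over $[0,\frac1n]$ and $[\frac1n,1]$, and let $\beta_L,\beta_R$ be the parallel copies of $\beta$ to its left (smaller $u$) and right. At $P$, $\beta_L$ is joined to the end of $c_2$ and $\beta_R$ to the beginning of $c_1$. At $Q$, $\beta_L$ is joined to the end of $c_1$ and $\beta_R$ to the beginning of $c_2$. Follow the curve: along $c_1$ to $Q$, back along $\beta_L$ to $P$, arriving at the end of $c_2$, backwards along $c_2$ to $Q$, and back along $\beta_R$ to $P$, where $c_1$ begins. So $\partial F''$ is the single curve $c_1\,\beta_L^{-1}\,c_2^{-1}\,\beta_R^{-1}$, of displacement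
$$\left(\tfrac1n-\tfrac1n-\left(1-\tfrac1n\right)-\tfrac1n,\ -1-1\right)=(-1,-2).$$
Its class is $-(\lambda+(s+2)\mu)$, so its slope is $s+2$. If $pq-s=-n<0$, the same computation with $-\mu$ in place of $\mu$ gives slope $s-2$.

After cutting $F'$ along $\alpha$, every component has a copy of $\alpha$ in its boundary, so every component of $F''$ has nonempty boundary. Since $\partial F''$ is connected, $F''$ is connected. After an isotopy putting its boundary in minimal position, and a perturbation making it transverse to $A$, it is one of the surfaces considered, provided $\Phi$ has not dropped. Indeed $b_1(F'')=b_1(F')-1$ and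
$$\Phi(F'')-\Phi(F')=\mathrm{sgn}(pq-s)+1\ \ge\ 0 .$$
This contradicts the minimality of $b_1(F')$.

**Step 1c: conclusion of the normalization.** All arcs of $F'\cap A$ join the two components of $\partial A$. Each component carries $n$ end points, so there are $n\ge1$ arcs. A closed curve essential in $A$ would meet these arcs, and inessential ones were excluded in Step 1a. So there are no closed curves, and Step 1 is proved.

**Step 2 (Euler characteristics).** This step reduces the proposition to a single configuration. Suppose $\Phi(F)\ge\frac{pq-3}2$ for some $F$. By Step 1 we may take $F$ normalized. Write $s=pq+\varepsilon n$ with $\varepsilon=\pm1$, and put $F_V=F\cap V'$, $F_W=F\cap W'$. These are glued along $n$ arcs, so $\chi(F)=\chi(F_V)+\chi(F_W)-n$ and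
$$\Phi(F)=\frac{pq+\varepsilon n}2-1-n+\chi(F_V)+\chi(F_W).$$
The assumption becomes
$$\chi(F_V)+\chi(F_W)\ \ge\ n-\frac{\varepsilon n}2-\frac12. \tag{10}$$

We bound the left side from above. The system $\partial F_V$ consists of $n$ spanning arcs of $A$ and $n$ spanning arcs of $A_V$. A component, once oriented, alternates between the two annuli, and so traverses $A$ always in the same direction. It meets the core of $A$ always with the same sign and is therefore essential in $\partial V'$. Being disjoint and essential, all components of $\partial F_V$ are parallel. Every component of $F_V$ has nonempty boundary, since a closed one would be a component of the connected surface $F$.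

If a component of $F_V$ is a disk, its boundary is a meridian of $V'$ and meets the core of $A$ exactly $|m_V\cdot\kappa|=p$ times. Then every component of $\partial F_V$ does so, and $\partial F_V$ has $n/p$ components. Components with nonempty boundary other than disks have $\chi\le0$. Hence $\chi(F_V)\le0$ if $p\nmid n$, and $\chi(F_V)\le n/p$ in general. In the same way $\chi(F_W)\le0$ if $q\nmid n$, and $\chi(F_W)\le n/q$ in general.

If $p\mid n$ or $q\mid n$, then $n\ge5$. Since $p\ge5$ and $q\ge7$,
$$\chi(F_V)+\chi(F_W)\le n\left(\tfrac15+\tfrac17\right)=\tfrac{12n}{35}<\tfrac{n-1}2 ,$$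
because $24n<35n-35$ means $11n>35$. But the right side of (10) is at least $\frac{n-1}2$, a contradiction.

Otherwise $\chi(F_V)\le0$ and $\chi(F_W)\le0$. If $\varepsilon=-1$, the right side of (10) is $\frac{3n-1}2>0$, impossible. If $\varepsilon=+1$, (10) reads $\chi(F_V)+\chi(F_W)\ge\frac{n-1}2$, which forces $n=1$ and $\chi(F_V)=\chi(F_W)=0$. Then $\partial F_V$ consists of one arc of $A$ and one arc of $A_V$, so it is a single curve, and $F_V$ is connected because each of its components has boundary. The same holds for $F_W$. A connected surface with $\chi=0$ and one boundary curve is a Möbius band.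

So the only survivor is a surface of slope $pq+1$ made of *two Möbius bands, one in each solid torus, glued along one arc*.

**Step 3 (the boundary of a Möbius band in a solid torus).** This step says how each band must sit. *Claim: if a Möbius band is properly embedded in a solid torus $V$ with boundary $\gamma$ essential in $\partial V$, then $|\gamma\cdot m_V|=2$.*

Put $w=|\gamma\cdot m_V|$. Attach a 2-handle to $V$ along $\gamma$ and fill the resulting boundary sphere with a ball. This gives a closed orientable 3-manifold $L$ with $\pi_1(L)\cong\mathbb Z/w$ (meaning $\mathbb Z$ if $w=0$). The Möbius band and the core of the 2-handle form an $\mathbb{RP}^2\subset L$. Since $L$ is orientable, a regular neighbourhood of it is the twisted interval bundle, a punctured $\mathbb{RP}^3$. So $L=\mathbb{RP}^3\#L'$ and $\pi_1(L)\cong\mathbb Z/2*\pi_1(L')$. A cyclic group is not a free product of two nontrivial groups. So $\pi_1(L')=1$, $\pi_1(L)\cong\mathbb Z/2$, and $w=2$.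

**Step 4 (how the two boundary classes are related).** The two bands share an arc, and we need to compare their boundary classes in one homology group. Let $\gamma=F\cap A$, $\partial F_V=\gamma\cup\gamma_V$, $\partial F_W=\gamma\cup\gamma_W$, so that $\gamma_V\cup\gamma_W=\partial F$. The annuli $A_V$ and $A_W$ are parallel in $N$, rel boundary, to $T\cap N$. This identifies $\partial V'$ and $\partial W'$ with $T$, and $V',W'$ with $V,W$, fixing $A$. Let $a_V,a_W\in H_1(T)$ be the classes of $\partial F_V,\partial F_W$, both oriented along $\gamma$. The arc $\gamma$ cancels in the difference, so $a_V-a_W$ is carried by a closed curve in the annulus $T\cap N$: the image of $\gamma_V$ followed by the reversed image of $\gamma_W$. Hence $a_V-a_W=j\kappa$ for some integer $j$. In $N$ this curve is homotopic to $\gamma_V\gamma_W^{-1}$, which is $\partial F$ traversed once. That curve generates $H_1(N)$ because its slope is integral, and $\kappa$ is carried to a generator as well. So $j=\pm1$.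

**Step 5 (arithmetic).** Write $a_V=x\,m_V+y\,m_W$ with integers $x,y$. Then:

* $\partial F_V$ meets the core of $A$ once, so $a_V\cdot\kappa=xp-yq=\pm1$;
* Step 3 for $V$ gives $|a_V\cdot m_V|=|y|=2$;
* Step 3 for $W$, with $a_W=a_V-j\kappa$, gives $|a_W\cdot m_W|=|x-jq|=2$.

So $|x|\ge q-2$, and $p|x|=|yq\pm1|\le2q+1$. Hence $p(q-2)\le2q+1$, that is, $(p-2)q\le2p+1$. Since $q\ge p+2$, this gives $p^2-4\le2p+1$, which is false for $p\ge5$.

This contradiction shows $\Phi(F)<\frac{pq-3}2$ for every spanning surface. Both sides are integers, so $\Phi(F)\le\frac{pq-5}2$. $\square$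

For $(p,q)=(3,5)$ the last inequality reads $5\le7$ and does no harm. The three conditions are met by $x=3$, $y=2$, $j=1$, since $3\cdot3-2\cdot5=-1$ and $3-5=-2$. This agrees with the surface of $\Phi=6=\frac{15-3}2$ exhibited above.

## The lower bound for $T_{p,p+2}$

**Proof of Theorem A.** Let $p\ge5$ be odd and $q=p+2$. Then $p$ and $q$ are odd and coprime, and $g=\frac{(p-1)(p+1)}2$. By Proposition 2 we may take $m=\frac{pq-5}2=\frac{p^2+2p-5}2$ in (9). So every diagram $D$ of $T_{p,p+2}$ satisfies
$$g_T(D)\ \ge\ \frac{p^2-1}2-\frac{p^2+2p-5}4=\frac{p^2-2p+3}4=\frac{(p-1)^2}4+\frac12 .$$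
Both $g_T(D)$ and $\frac{(p-1)^2}4$ are integers, the latter because $p$ is odd. Hence $g_T(T_{p,p+2})\ge\frac{(p-1)^2}4+1$. The standard diagram of $T_{2,p}$ gave $g_T(T_{p,2})=0$. So
$$g_T(T_{p,p+2})-g_T(T_{p,2})\ \ge\ \left\lfloor\frac{(p-1)^2}4\right\rfloor+1,$$
and (1) fails for $(p,p+2)$. For $p=5$ the lower bound is $5$, and the 28-crossing diagram has genus $5$. Hence $g_T(T_{5,7})=5$. $\blacksquare$

The 28-crossing diagram can be compared with the two inequalities that met here. It is positive with $s_A=5=28+1-24$, so (7) is an equality. Its $B$-state surface has $\Phi=15-1=14$, one below the bound $15$ of Proposition 2. That missing unit accounts for the half in $4+\frac12$ being rounded up to $5$.
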